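# Hilbert series of invariant rings and ten points on a nodal cubic

## 1. A nodal cubic, ten primes, and a surface

Let $K$ be a field of characteristic zero with algebraic closure $\bar K$. Everything below grows out of one plane curve and ten points on it. The curve is
$$C_0=\{xyz=y^3-x^3\}\subset\mathbb P^2_{\bar K}.$$
Its equation is linear in $z$ with coprime coefficients $xy$ and $x^3-y^3$, so $C_0$ is irreducible. At a singular point the $z$-derivative $xy$ vanishes, the equation then gives $y^3=x^3$, and so $x=y=0$. The only singular point is $o=[0:0:1]$, where $C_0$ has a node. The map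
$$\nu:\mathbb P^1\to C_0,\qquad t\mapsto[t:t^2:t^3-1]$$
lands in $C_0$ because $t\cdot t^2(t^3-1)=t^6-t^3$. It is birational because $y/x=t$, so it is the normalization. We have $\nu^{-1}(o)=\{0,\infty\}$, and $\nu$ is an isomorphism over the smooth curve $C_0\setminus o$. So $C_0$ is a projective line with $0$ and $\infty$ glued.

Let $t_1,\dots,t_{10}$ be the primes $2,3,5,7,11,13,17,19,23,29$, and put
$$v_i=(t_i,t_i^2,t_i^3-1)\in\mathbb Q^3,\qquad p_i=[v_i]=\nu(t_i).$$
These are ten distinct smooth points of $C_0$. The $v_i$ span $K^3$: a linear form vanishing on all of them would give a polynomial $at+bt^2+c(t^3-1)$ of degree at most $3$ with ten roots.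

**A test by hand.** Is there a conic through $p_5,\dots,p_{10}$? Conics have $6$ coefficients, so six conditions should leave nothing, but this must be checked. Substituting $(x,y,z)=(t,t^2,t^3-1)$ in the monomials of degree $2$ gives
$$x^2=t^2,\quad xy=t^3,\quad y^2=t^4,\quad xz=t^4-t,\quad yz=t^5-t^2,\quad z^2=t^6-2t^3+1.$$
A conic therefore restricts to a polynomial of degree at most $6$ in $t$ whose $t^6$-coefficient and constant term are equal, both being the coefficient of $z^2$. If the conic passes through $p_5,\dots,p_{10}$, the polynomial has the six roots $t_5,\dots,t_{10}$. It is not zero, since the irreducible cubic $C_0$ does not lie in a conic. So it has degree exactly $6$, and the product of its roots is $1$. But $t_5\cdots t_{10}\ne1$, so there is no such conic. The gluing of $0$ and $\infty$ turned a question about curves into a question about products of primes.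

Here is the general form. Let $\pi:X\to\mathbb P^2_{\bar K}$ be the blow-up of $p_1,\dots,p_{10}$, let $L$ be the pullback of a line, and let $E_i$ be the exceptional curves. Then $\operatorname{Pic}X$ is free on $L,E_1,\dots,E_{10}$, with $L^2=1$, $E_i^2=-1$, all other products zero, and $K_X=-3L+\sum E_i$. Let $C$ be the strict transform of $C_0$. Since the $p_i$ are smooth points of $C_0$,
$$C\cong C_0,\qquad C\sim 3L-\sum E_i=-K_X,\qquad C^2=-1 .$$
By adjunction, $2p_a(C)-2=C^2+K_X\cdot C=-1+1=0$, so $p_a(C)=1$. Put
$$\Lambda=K_X^\perp=C^\perp=\Big\{dL-\sum a_iE_i:\ 3d=\sum a_i\Big\}.$$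
The form on $\operatorname{Pic}X$ has signature $(1,10)$ and $K_X^2=-1$, so $\Lambda$ has signature $(1,9)$. Ten is the first number of points for which $K^\perp$ has classes of positive square: with $n$ points $K^2=9-n$, so $K^\perp$ is negative definite for $n\le 8$ and negative semidefinite for $n=9$.

**Lemma 1.** If $D\in\Lambda$ and $\mathcal O_C(D)\cong\mathcal O_C$, then $D=0$.

*Proof.* Let $D=dL-\sum a_iE_i$. The line $z=0$ meets $C_0$ in the three points with $t^3=1$, away from $o$, and $z\circ\nu=t^3-1$ has simple zeros there. Each $E_i$ meets $C$ transversally in the point over $p_i$. So $\mathcal O_C(D)$ is the line bundle of the Cartier divisor $d\,(z=0)|_{C_0}-\sum a_ip_i$, supported in the smooth locus. If it is trivial, this divisor is the divisor of a rational function $h$ on $C_0$ which is a unit in $\mathcal O_{C_0,o}$. On $\mathbb P^1$,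
$$h=\gamma\,(t^3-1)^d\prod_i(t-t_i)^{-a_i},\qquad\gamma\neq0 .$$
Since $3d=\sum a_i$, we get $h(\infty)=\gamma$ and $h(0)=\gamma(-1)^d(-1)^{\sum a_i}\prod t_i^{-a_i}=\gamma(-1)^{4d}\prod t_i^{-a_i}=\gamma\prod t_i^{-a_i}$. Both values equal $h(o)$, because $h$ is regular at $o$ and $0,\infty$ both lie over $o$. So $\prod t_i^{a_i}=1$. The $t_i$ are distinct primes, so all $a_i=0$, and then $d=0$. $\square$

The surface $X$ is for building a linear group whose polynomial invariants, degree by degree, are spaces $H^0(X,D)$ with $D$ in a rank-two piece of $\Lambda$. Lemma 1 will let us compute all of these spaces exactly. Their dimensions will sum to a power series that is not rational, because a certain cone in $\Lambda$ has slopes $\pm\sqrt6$.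

## 2. Hilbert series of invariant rings

Let a group $G$ act on a finite-dimensional $K$-vector space $V$ through a homomorphism $G\to GL(V)$. The invariants of a subgroup of $GL(V)$ coincide with those of its Zariski closure, so one may equivalently let $G$ be a linear algebraic group over $K$ and $V$ a rational module. If $x_1,\dots,x_n$ is a basis of $V^*$, then $G$ acts on $K[V]=K[x_1,\dots,x_n]$ by $(g\cdot f)(v)=f(g^{-1}v)$, preserving degree. The invariants $K[V]^G$ form a graded subalgebra.

**Definition.** The Hilbert series of $K[V]^G$ is $H(K[V]^G,q)=\sum_{d\ge0}\dim_K(K[V]^G)_d\,q^d$. It is rational if it is the power series expansion of a rational function of $q$.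

For example, $G=\{\pm1\}$ acting on $K$ by sign has invariants $K[x^2]$ and series $1/(1-q^2)$. The group $K$ acting by $x\mapsto x$, $y\mapsto y+\lambda x$ has invariants $K[x]$ and series $1/(1-q)$.

A finitely generated graded module over a finitely generated commutative graded $K$-algebra has a rational Hilbert series. So $H(K[V]^G,q)$ is rational whenever $K[V]^G$ is finitely generated, in particular for finite and for reductive $G$. Nagata gave examples where $K[V]^G$ is not finitely generated. That alone does not decide rationality: for a group $\mathbb C^6\times(\mathbb C^\times)^8$ acting linearly on $\mathbb C^{18}$ as in Nagata's construction, the invariants are not finitely generated, but the Hilbert series is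
$$\frac{1+4q^9+7q^{18}+10q^{27}+10q^{36}+4q^{45}}{(1-q^{18})^4}.$$
The question, from M. Domokos and V. Drensky, "Rationality of Hilbert series in noncommutative invariant theory", arXiv:1512.06411 (2015), is whether $H(K[V]^G,q)$ can be non-rational. It can, over every field of characteristic zero.

**Theorem A.** Let $K$ be any field of characteristic $0$. There are a connected solvable linear algebraic group $G=\mathbb G_a^7\rtimes\mathbb G_m^9$ and a $20$-dimensional rational $G$-module $V$ (explicit, defined over $\mathbb Q$) such that
$$H(K[V]^G,q)=1+\sum_{\substack{c,s\in\mathbb Z,\ c>0\\ s^2<6c^2}}(6c^2-s^2+1)\,q^{14(6c+s)} .$$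
This series is not rational. Here $\operatorname{trdeg}_KK[V]^G=4$.

**Complement A′.** The series in Theorem A has the unit circle as natural boundary. So it is neither algebraic nor D-finite.

**Complement A″.** There is also an example with $G=\mathbb G_a^7\rtimes\mathbb G_m$, $\dim V=20$, for which $\lim_{q\to1^-}(1-q^7)^{12}H(q)$ is a nonzero rational multiple of $\pi^4$. Its Hilbert series is not rational.

**Theorem B.** If $\operatorname{trdeg}_KK[V]^G\le3$, then $H(K[V]^G,q)$ is rational. Hence non-rational Hilbert series occur in transcendence degree $r$ if and only if $r\ge4$.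

## 3. Translations, and forms with prescribed multiplicities

This section defines $G$ and translates invariants of its unipotent part into plane curves. Let $W=K^3$ and
$$U=\Big\{\lambda\in K^{10}:\ \sum_i\lambda_iv_i=0\Big\}\cong K^7 .$$
Let $V=K^{20}$ have coordinates $x_1,\dots,x_{10},y_1,\dots,y_{10}$. Define $G\subset GL(V)$ through its action on $V^*$, generated by

* $u_\lambda$, $\lambda\in U$: $\;x_i\mapsto x_i,\quad y_i\mapsto y_i+\lambda_ix_i$;
* $\theta_{\tau,\rho}$, $\tau\in K^\times$, $\rho\in(K^\times)^{10}$ with $\rho_1\rho_2\rho_3\rho_4=1=\rho_5\cdots\rho_{10}$: $\;x_i\mapsto\tau\rho_ix_i,\quad y_i\mapsto\tau^{-6}\rho_iy_i$.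

The elements $\theta_{\tau,\rho}$ form a split torus $T$ of dimension $1+3+5=9$. The parametrization is faithful: if $\tau\rho_i=1=\tau^{-6}\rho_i$ for all $i$, then $\tau^7=1$ and $\rho_i=\tau^{-1}$, and $\rho_5\cdots\rho_{10}=1$ gives $\tau^6=1$, so $\tau=1$. Computing on $y_i$,
$$\theta u_\lambda\theta^{-1}(y_i)=\tau^6\rho_i^{-1}\big(\tau^{-6}\rho_iy_i+\lambda_i\tau\rho_ix_i\big)=y_i+\tau^7\lambda_ix_i,$$
so $\theta_{\tau,\rho}u_\lambda\theta_{\tau,\rho}^{-1}=u_{\tau^7\lambda}$ and $G=U\rtimes T$. As $K$ is infinite, the $K$-points are dense in $\mathbb G_a^7\rtimes\mathbb G_m^9$, so the abstract group and the algebraic group have the same invariants.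

**Multigrading.** Grade $K[V]$ by $(\delta;m)\in\mathbb Z\times\mathbb Z^{10}$, where $\delta$ is the degree in the $y$'s and $m_i$ is the degree in $(x_i,y_i)$. The total degree is $\sum m_i$. The torus $x_i\mapsto\tau_ix_i$, $y_i\mapsto\sigma\tau_iy_i$ normalizes $U$ and acts on multidegree $(\delta;m)$ by $\sigma^\delta\tau^m$. As $K$ is infinite, $K[V]^U$ is the direct sum of its multihomogeneous components $K[V]^U_{\delta,m}$.

**Lemma 2.** $K[V]^U_{\delta,m}$ is isomorphic to the space of forms $P\in K[W]_\delta$ vanishing to order $\ge\delta-m_i$ at $p_i$ for all $i$.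

*Proof.* Put $z_i=y_i/x_i$. Then $u_\lambda$ acts by $z\mapsto z+\lambda$. An element of $K[x^{\pm1},y]$ of multidegree $(\delta;m)$ is $x^mQ(z)$ with $Q$ homogeneous of degree $\delta$. It is $U$-invariant iff $Q$ is invariant under translations by $U$, the kernel of the surjection $K^{10}\to W$, $z\mapsto\sum z_jv_j$. Choose linear coordinates on $K^{10}$ consisting of the three components $w$ of $\sum z_jv_j$ and seven more, $u$, which restrict to coordinates on $U$. Invariance says $Q(w,u+u')=Q(w,u)$ for all $u'\in K^7$. As $K$ is infinite, $Q$ does not involve $u$. So $Q(z)=P(\sum_jz_jv_j)$ for a unique $P\in K[W]_\delta$.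

The monomials of multidegree $(\delta;m)$ in $K[x,y]$ are $\prod x_i^{m_i-k_i}y_i^{k_i}=x^m\prod z_i^{k_i}$ with $0\le k_i\le m_i$ and $\sum k_i=\delta$. So $x^mQ(z)\in K[x,y]$ iff $\deg_{z_i}Q\le m_i$ for all $i$.

Now $\deg_{z_i}Q$ is the $\sigma$-degree of $Q(z+\sigma e_i)=P(\sum_jz_jv_j+\sigma v_i)$. By surjectivity of $z\mapsto\sum z_jv_j$, it is the $\sigma$-degree of $P(w+\sigma v_i)\in K[W][\sigma]$. Write $P(w+\sigma v_i)=\sum_k\sigma^kP_{i,k}(w)$, with $P_{i,k}$ homogeneous of degree $\delta-k$. Setting $\sigma=1$, $P(v_i+w)=\sum_kP_{i,k}(w)$ is the Taylor expansion of $P$ at $v_i$. So the $\sigma$-degree is $\le m_i$ iff $P_{i,k}=0$ for $k>m_i$, iff all Taylor terms of degree $<\delta-m_i$ vanish, iff $P$ vanishes to order $\ge\delta-m_i$ at $v_i$. As $P$ is homogeneous, this is the order at $p_i$. If $m_i<0$, both sides are $0$. $\square$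

**Example.** The proof works for any spanning vectors. In $K^2$ take $v_1=(1,0)$, $v_2=(0,1)$, $v_3=(1,1)$. Then $\sum z_jv_j=(z_1+z_3,\,z_2+z_3)$ and $U$ is given by $\lambda_1=\lambda_2=-\lambda_3$. The form $P=w_1$ has $\delta=1$ and vanishes to order $1$ at $v_2$ only, so $m=(1,0,1)$ is allowed. The invariant is $x_1x_3(z_1+z_3)=y_1x_3+x_1y_3$. Indeed $u_\lambda$ adds $(\lambda_1+\lambda_3)x_1x_3=0$.

For $a\ge0$ we have $\pi_*\mathcal O(-aE_i)=I_{p_i}^a$ and $\pi_*\mathcal O(aE_i)=\mathcal O$, where $I_p$ is the ideal sheaf of $p$. The vanishing conditions are linear with coefficients in $\mathbb Q$, so the dimension does not change over $\bar K$. So Lemma 2 says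
$$\dim_KK[V]^U_{\delta,m}=h^0\Big(X,\ \delta L-\sum a_iE_i\Big),\qquad a_i=\delta-m_i. \tag{1}$$

## 4. The rank-two family of classes

Next we see which multidegrees survive the torus. The element $\theta_{\tau,\rho}$ multiplies multidegree $(\delta;m)$ by $\tau^{(\sum m_i-\delta)-6\delta}\prod\rho_i^{m_i}$. So $K[V]^G$ is the sum of the components with
$$\sum m_i=7\delta,\qquad m_1=\dots=m_4,\qquad m_5=\dots=m_{10}.$$
Write $d=\delta$ and $a_i=d-m_i$. The first condition becomes $\sum a_i=3d$, that is, the class lies in $\Lambda$. The others give $a_1=\dots=a_4=\alpha$, $a_5=\dots=a_{10}=\beta$, and together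
$$4\alpha+6\beta=3d .$$
To solve over $\mathbb Z$: $d$ is even, $d=2e$, and $2\alpha=3(e-\beta)$. So $e-\beta=2c$, $\alpha=3c$, $\beta=e-2c$. With $s=e-6c$ the classes are
$$D_{c,s}=2(6c+s)L-3c\sum_{i\le4}E_i-(4c+s)\sum_{i\ge5}E_i\qquad(c,s\in\mathbb Z).$$
With $e=6c+s$,
$$D_{c,s}^2=4e^2-36c^2-6(e-2c)^2=-2e^2+24ec-60c^2=12c^2-2s^2,$$
and polarizing,
$$D_{c,s}\cdot D_{c',s'}=12cc'-2ss'.\tag{2}$$
The total degree is $\sum m_i=7d=14(6c+s)$, so
$$H(K[V]^G,q)=\sum_{c,s\in\mathbb Z}h^0(X,D_{c,s})\,q^{14(6c+s)}.\tag{3}$$

**Small classes.** $D_{0,1}=2L-\sum_{i\ge5}E_i$ asks for conics through $p_5,\dots,p_{10}$. By Section 1 there are none, so $h^0(D_{0,1})=0$. $D_{1,-2}=8L-3\sum_{i\le4}E_i-2\sum_{i\ge5}E_i$ asks for octics with four triple and six double points. The naive count is $45-4\cdot6-6\cdot3=3$, and $1+\frac12D_{1,-2}^2=1+6-4=3$ as well. For $D_{1,0}$, of degree $12$ with multiplicities $3$ and $4$, the count is $91-4\cdot6-6\cdot10=7=1+\frac12\cdot12$.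

The naive count is only a lower bound for $h^0$, and it gives no reason for $h^0(D_{c,s})=0$ when $D_{c,s}^2<0$. We have to show that the conditions are independent when $D_{c,s}^2>0$, and that nothing lives outside the cone $s^2<6c^2$, $c>0$.

## 5. Positivity in $K_X^\perp$

We recall facts for a smooth projective surface $S$ over an algebraically closed field of characteristic zero.

**Definition.** A class $D$ with real coefficients is nef if $D\cdot Z\ge0$ for every irreducible curve $Z$. A divisor $D$ is big if $kD\sim H+E$ for some $k\ge1$, $H$ very ample, $E\ge0$; a $\mathbb Q$-divisor is big if an integral multiple is. On $X$, the class $L$ is nef and big but not ample, since $L\cdot E_i=0$.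

* (F1) Riemann–Roch and duality: $\chi(D)=\chi(\mathcal O_S)+\frac12D\cdot(D-K_S)$ and $h^2(D)=h^0(K_S-D)$.
* (F2) Adjunction: $2p_a(Z)-2=Z^2+K_S\cdot Z$ and $p_a(Z)\ge0$ for an irreducible curve $Z$.
* (F3) If $h^0(kD)\ge\epsilon k^2$ with $\epsilon>0$ for infinitely many $k$, then $D$ is big: for a smooth very ample curve $H$, restriction gives $h^0(kD-H)\ge h^0(kD)-h^0(H,\mathcal O_H(kD))$, and the last term grows at most linearly. A nef $D$ has $D^2\ge0$, and if $D^2>0$ it is big.
* (F4) Vanishing (Ramanujam, Kawamata–Viehweg): if $D$ is integral, nef and big, then $H^i(S,K_S+D)=0$ for $i>0$.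

The plan is to show that in $\Lambda$ a numerical condition already forces nefness. The obstacle to nefness of $D$ with $D^2\ge0$ is a curve $Z$ of negative square outside $\Lambda$, for instance $Z=E_1$. The remedy: Lemma 1 forces every such $Z$ to meet $C$, so adding a multiple of $C$ moves $Z$ into $\Lambda$ with non-negative square, and $C$ is invisible to $D$.

**Lemma 3.** If $D\in\Lambda\otimes\mathbb R$, $D^2\ge0$ and $D\cdot L\ge0$, then $D$ is nef.

*Proof.* Let $Z$ be an irreducible curve. If $Z=C$, then $D\cdot Z=0$. Let $Z\ne C$ and $k=Z\cdot C=-K_X\cdot Z\ge0$.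

If $k=0$, then $Z\cap C=\emptyset$, so $\mathcal O_C(Z)$ is trivial, and $Z\in C^\perp=\Lambda$. Lemma 1 gives $Z\sim0$, which is absurd for a curve on a projective surface. So $k\ge1$.

Put $Z'=Z+kC$. Then $Z'^2=Z^2+2k\cdot k-k^2=Z^2+k^2$. By (F2), $Z^2=2p_a(Z)-2+k\ge k-2$. Hence $Z'^2\ge k^2+k-2\ge0$, and $Z'\cdot L=Z\cdot L+3k>0$.

Write $D=dL-\sum a_iE_i$ and $Z'=d'L-\sum a_i'E_i$. The inequalities say $d\ge|a|$ and $d'\ge|a'|$ in the Euclidean norm of $\mathbb R^{10}$. So $D\cdot Z'=dd'-a\cdot a'\ge0$ by Cauchy–Schwarz. Finally $D\cdot Z=D\cdot Z'-kD\cdot C=D\cdot Z'\ge0$. $\square$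

## 6. Exact dimensions, and the formula for the series

First the dimension inside the cone.

**Lemma 4.** If $D\in\Lambda$, $D^2>0$ and $D\cdot L>0$, then $h^0(X,D)=1+\frac12D^2$.

*Proof.* As $D\cdot K_X=0$ and $X$ is rational, (F1) gives $\chi(D)=1+\frac12D^2$. Also $h^2(D)=h^0(K_X-D)=0$, since $L$ is nef and $(K_X-D)\cdot L=-3-D\cdot L<0$. It remains to see that $h^1(D)=0$.

By Lemma 3, $D$ is nef, and it is big since $D^2>0$. So $H^1(X,K_X+D)=0$ by (F4). Because $C\sim-K_X$, there is an exact sequence
$$0\to\mathcal O(D+K_X)\to\mathcal O(D)\to\mathcal O_C(D)\to0,$$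
and it gives $h^1(D)\le h^1(\mathcal O_C(D))$. The curve $C$ is integral with $p_a(C)=1$, and $\mathcal O_C(D)$ has degree $D\cdot C=0$, so $\chi(\mathcal O_C(D))=0$. By Lemma 1 it is non-trivial, as $D\neq0$. A nonzero section of a line bundle of degree $0$ on an integral curve has no zeros and trivializes it, so $h^0(\mathcal O_C(D))=0$. Hence $h^1(\mathcal O_C(D))=0$ and $h^1(D)=0$. $\square$

Now the vanishing outside the cone.

**Lemma 5.** If $(c,s)\ne(0,0)$ and $h^0(D_{c,s})>0$, then $c>0$ and $s^2<6c^2$.

*Proof.* Take real $(c',s')$ with $c'>0$ and $|s'|<\sqrt6\,c'$. By (2), $D_{c',s'}$ has positive square, and $D_{c',s'}\cdot L=2(6c'+s')>0$. So it is nef by Lemma 3, and it has non-negative product with the effective class $D_{c,s}$: $12cc'-2ss'\ge0$. Letting $(c',s')\to(1,\pm\sqrt6)$ gives $\sqrt6\,|s|\le6c$, i.e. $|s|\le\sqrt6\,c$. If $c=0$ then $s=0$, which is excluded, so $c>0$. Equality is impossible because $\sqrt6$ is irrational. $\square$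

Conversely, if $c>0$ and $s^2<6c^2$, then $D_{c,s}^2>0$ and $D_{c,s}\cdot L>0$. Lemma 4 gives $h^0(D_{c,s})=6c^2-s^2+1$. With (3) and $h^0(\mathcal O_X)=1$ this proves
$$H(K[V]^G,q)=1+\sum_{c>0,\ s^2<6c^2}(6c^2-s^2+1)\,q^{14(6c+s)},\tag{4}$$
the formula of Theorem A. The first terms are
$$1+3q^{56}+6q^{70}+7q^{84}+6q^{98}+12q^{112}+16q^{126}+\cdots .$$
For instance $q^{112}$ has $6c+s=8$, which allows $(1,2)$ and $(2,-4)$ with values $3$ and $9$.

## 7. One ray, the whole cone, and $\sqrt6$

A first way to use these lemmas is to enlarge the torus until only one ray of classes is left. Adjoin to $G$ the one-parameter group $x_1\mapsto\mu^4x_1$, $y_1\mapsto\mu y_1$, and $x_i\mapsto x_i$, $y_i\mapsto\mu^{-3}y_i$ for $i\ge2$. It has weight $\mu^{4m_1-3\delta}$, and $4m_1=3\delta$ means $d=4\alpha$, i.e. $s=0$. The surviving classes are $D_{c,0}$, and with $x=q^{84}$ the series is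
$$\sum_{c\ge0}(6c^2+1)x^c=\frac{6x(1+x)}{(1-x)^3}+\frac1{1-x}=\frac{1+4x+7x^2}{(1-x)^3}.$$
It is rational. The approach stops here because along a ray through lattice points $h^0$ is a quadratic polynomial with rational coefficients, and the boundary slopes $\pm\sqrt6$ never enter. The full sum (4), however, runs over the lattice points of a cone whose boundary is irrational, and its leading behavior at $q=1$ is the integral of a quadratic form over a slice of that cone. Two elementary lemmas turn this into a proof.

**Lemma 6.** If $a_e/e^k\to\kappa$ with $k\ge0$ an integer, then $(1-x)^{k+1}\sum_ea_ex^e\to k!\,\kappa$ as $x\to1^-$.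

*Proof.* Since $\binom{e+k}k\sim e^k/k!$, we can write $a_e=(k!\kappa+\epsilon_e)\binom{e+k}k$ with $\epsilon_e\to0$. As $\sum_e\binom{e+k}kx^e=(1-x)^{-k-1}$, it remains to see that $(1-x)^{k+1}\sum_e|\epsilon_e|\binom{e+k}kx^e\to0$. Given $\epsilon>0$ choose $e_0$ with $|\epsilon_e|<\epsilon$ for $e\ge e_0$. The terms with $e\ge e_0$ contribute at most $\epsilon$, and the finitely many others tend to $0$. $\square$

**Lemma 7.** Let $H\in\mathbb Z[[q]]$ have coefficients of polynomial growth. Suppose $H$ is rational over some field $F\supseteq\mathbb Q$, and $(1-q^m)^rH(q)$ has a finite limit as $q\to1^-$. Then this limit is in $\mathbb Q$.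

*Proof.* Let $BH=A$ with $A,B\in F[q]$, $B\ne0$. Choose a $\mathbb Q$-linear functional $\ell:F\to\mathbb Q$ that is nonzero on some coefficient of $B$, and apply it coefficientwise. As $H$ has integer coefficients, $\ell(B)H=\ell(A)$ with $\ell(B)\ne0$. So $H\in\mathbb Q(q)$. On $0<q<1$ the convergent series agrees with this rational function wherever $\ell(B)(q)\neq 0$. So $(1-q^m)^rH\in\mathbb Q(q)$ has a finite limit at $1$. It has no pole there, and its value at $1$ is in $\mathbb Q$. $\square$

**Non-rationality in Theorem A.** Write $H(q)=\sum_eh(e)q^{14e}$. With $s=e-6c$ we have $6c^2-s^2=-30c^2+12ec-e^2$, which is positive exactly for $x_1e<c<x_2e$, where $x_{1,2}=\frac{6\mp\sqrt6}{30}$ are the roots of $30x^2-12x+1$; then $c>0$ automatically when $e\ge1$. So for $e\ge1$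
$$\frac{h(e)}{e^3}=\frac1e\sum_{x_1<c/e<x_2}30\Big(\frac ce-x_1\Big)\Big(x_2-\frac ce\Big)+O(e^{-2}),$$
where the error comes from the summand $+1$. By convergence of Riemann sums
$$\frac{h(e)}{e^3}\to\int_{x_1}^{x_2}30(x-x_1)(x_2-x)\,dx=5(x_2-x_1)^3=5\Big(\frac{\sqrt6}{15}\Big)^3=\frac{2\sqrt6}{225}.$$
By Lemma 6 with $x=q^{14}$ and $k=3$,
$$\lim_{q\to1^-}(1-q^{14})^4H(q)=6\cdot\frac{2\sqrt6}{225}=\frac{4\sqrt6}{75}\notin\mathbb Q .$$
By Lemma 7, $H$ is not rational.

## 8. Transcendence degree four

To finish Theorem A we compute the transcendence degree. Let $R=\bar K\otimes_KK[V]^G$. It is the invariant ring over $\bar K$, and since $\operatorname{Frac}R$ is algebraic over $\operatorname{Frac}K[V]^G$, the transcendence degree is unchanged. Grade $R=\bigoplus R_{(c,s)}$ with $R_{(c,s)}\cong H^0(X,D_{c,s})$. Let $F_0$ be the field of quotients of elements of equal degree $(c,s)$. By Lemma 2 such a quotient is $(P/P')(\sum z_jv_j)$ with $P,P'$ forms of the same degree, so $F_0$ embeds in $\bar K(\mathbb P^2)$.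

**The embedding is onto.** By Lemma 4, $h^0(kD_{1,0})=6k^2+1$, so $D_{1,0}$ is big by (F3): $kD_{1,0}\sim H+E$ with $H$ very ample and $E\ge0$. Multiplying sections of $H$ by the section of $E$ gives sections of $kD_{1,0}$ whose quotients generate $\bar K(X)=\bar K(\mathbb P^2)$. So $\operatorname{trdeg}F_0=2$.

**Two more generators.** Choose nonzero $f_1\in R_{(1,0)}$ and $f_2\in R_{(1,1)}$; these spaces have dimensions $7$ and $6$. For nonzero $f\in R_{(c,s)}$ we have $f/(f_1^{c-s}f_2^{s})\in F_0$, so $\operatorname{Frac}R=F_0(f_1,f_2)$. The monomials $f_1^if_2^j$ have distinct degrees, so a relation $\sum\varphi_{ij}f_1^if_2^j=0$ with $\varphi_{ij}\in F_0$, after clearing homogeneous denominators, has its terms in distinct degrees, and all of them vanish. So $f_1,f_2$ are algebraically independent over $F_0$, and $\operatorname{trdeg}=2+2=4$. Theorem A is proved. $\blacksquare$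

## 9. The unit circle as natural boundary, and an example with $\pi^4$

**Proof of A′.** $H$ has integer coefficients of polynomial growth, infinitely many of them nonzero, so its radius of convergence is $1$. The Pólya–Carlson theorem says that an integer power series with radius of convergence $1$ is rational or has the unit circle as natural boundary. As $H$ is not rational, the second case holds. Algebraic and D-finite series have only finitely many singularities, so $H$ is neither. $\blacksquare$

**Proof of A″.** Keep $V$ and $U$, and replace $T$ by $\{\theta_{\tau,1}\}\cong\mathbb G_m$. The only remaining torus condition is $\sum m_i=7\delta$, i.e. $D\in\Lambda$. By (1), $H(q)=\sum_{D\in\Lambda}h^0(X,D)q^{7d}$, with $D=dL-\sum a_iE_i$. The whole round cone in $\Lambda$ now contributes, so we count lattice points in $9$-dimensional balls.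

**Step 1 (coordinates).** Write $a=\frac{3d}{10}(1,\dots,1)+b$ with $b\perp(1,\dots,1)$. Then $|a|^2=\frac{9d^2}{10}+|b|^2$, so $D^2=\frac{d^2}{10}-|b|^2$ and $D\cdot D'=\frac{dd'}{10}-b\cdot b'$.

**Step 2 (which $D$ contribute).** Let $h^0(D)>0$. By Lemma 3, every $N=(d',b')$ with $d'>0$, $|b'|\le d'/\sqrt{10}$ is nef, so $D\cdot N\ge0$. Taking $d'=1$ and $b'=b/(\sqrt{10}|b|)$ when $b\neq0$ gives $|b|\le d/\sqrt{10}$; when $b=0$, any $N$ gives $d\ge0$, which is the same inequality. For $d=0$ this leaves $D=0$. For $d>0$ and $|b|<d/\sqrt{10}$, Lemma 4 gives $h^0(D)=1+\frac12\big(\frac{d^2}{10}-|b|^2\big)$; every such $D$ occurs.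

**Step 3 (the boundary is negligible).** If $|b|=d/\sqrt{10}$, then $|a|^2=d^2$ and $\sum a_i=3d$. Eight coordinates in $[-d,d]$ leave at most two choices for the other two, whose sum and sum of squares are fixed. So there are $O(d^8)$ such $D$. For each, $h^0(D)\le\binom{d+2}2$, since sections are forms of degree $d$. They contribute $O(d^{10})$.

**Step 4 (the interior).** For fixed $d$, the vector $b$ runs over a translate of the lattice $\{a\in\mathbb Z^{10}:\sum a_i=0\}$. It has covolume $\sqrt{10}$ in its span, because $(1,\dots,1)$ is primitive of length $\sqrt{10}$. Put $R=d/\sqrt{10}$ and $f(y)=\frac12\max(0,1-|y|^2)$. The main sum is $R^2\sum f(b/R)$. Let $\varrho$ be the diameter of a fundamental domain. Comparing each value $f(b/R)$ with the average of $f$ over the rescaled fundamental cell at $b/R$ changes the sum, multiplied by $\sqrt{10}R^{-9}$, by at most the oscillation of $f$ at distance $\varrho/R$ times the volume of a ball of radius $1+\varrho/R$. This tends to $0$ uniformly in the translate. The summand $1$ contributes $O(d^9)$. So the dimension in degree $7d$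 is asymptotic to
$$\frac1{\sqrt{10}}\int_{|b|\le R,\ b\in\mathbb R^9}\tfrac12(R^2-|b|^2)\,db=\frac1{\sqrt{10}}\cdot\frac{V_9}2\Big(1-\frac9{11}\Big)R^{11}=\frac1{\sqrt{10}}\cdot\frac{V_9R^{11}}{11}=\frac{V_9}{11\cdot10^6}\,d^{11},$$
where $V_9=\pi^{9/2}/\Gamma(\tfrac{11}2)=\frac{32\pi^4}{945}$ is the volume of the unit ball in $\mathbb R^9$.

**Step 5 (conclusion).** By Lemma 6 with $x=q^7$ and $k=11$, $\lim_{q\to1^-}(1-q^7)^{12}H(q)=11!\,\frac{V_9}{11\cdot10^6}$. This is a nonzero rational multiple of $\pi^4$, so it is irrational. By Lemma 7, $H$ is not rational. $\blacksquare$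

## 10. Transcendence degree at most three: reductions and tools

We turn to Theorem B. Let $R=K[V]^G$ and $r=\operatorname{trdeg}_KR$. Taking invariants means solving linear equations over $K$, so $\bar K[V]^G=R\otimes_K\bar K$ for the abstract group $G$ acting on $V\otimes\bar K$. So we may assume $K=\bar K$. Elements of $\operatorname{Frac}R$ are $G$-invariant, hence
$$R=K[V]\cap\operatorname{Frac}R.$$

If $r\le2$, then $R$ is finitely generated by a theorem of Zariski (*Bull. Sci. Math.* 78 (1954)): $A\cap F$ is finitely generated for $A$ a normal affine domain and $F$ a field with $\operatorname{trdeg}F\le2$. So $H$ is rational.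

From now on $r=3$ and $n=\dim V$. If the degrees occurring in $R$ generate $g\mathbb Z$, divide all degrees by $g$; this replaces $H(q)$ by $H(q^{1/g})$ and does not affect rationality. So the degrees occurring in $R$ generate $\mathbb Z$.

The plan is to realize $R_d$ as $H^0(S,\lfloor dP\rfloor)$ for a nef and big $\mathbb Q$-divisor $P$ on a surface $S$, and then to study such dimensions. For a $\mathbb Q$-divisor $D$, $\lfloor D\rfloor$ denotes the coefficientwise integral part; then $H^0(S,\lfloor D\rfloor)=\{\varphi:\operatorname{div}\varphi+D\ge0\}\cup\{0\}$, because $\operatorname{div}\varphi$ is integral. "Negative definite", said of a finite set of curves, refers to their intersection matrix. We add to (F1)–(F4):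

* (F5) Hodge index theorem: if $A^2>0$, the form is negative definite on $A^\perp$ modulo numerical equivalence.
* (F6) Zariski decomposition: an effective $\mathbb Q$-divisor $D$ can be written $D=P+N$ with $P,N\ge0$ $\mathbb Q$-divisors, $P$ nef, the components $N_i$ of $N$ negative definite, and $P\cdot N_i=0$. For example, on the blow-up of $\mathbb P^2$ in one point, $L+E$ has $P=L$, $N=E$. If $D$ is only big, some $D+\frac1k\operatorname{div}\varphi$ is effective; subtracting its negative part $N$ from $D$ again gives $D=P+N$ with $P$ nef, $N\ge0$, $P\cdot N_i=0$ and the $N_i$ negative definite.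
* (F7) Nakai–Moishezon: $D$ is ample iff $D^2>0$ and $D\cdot\Gamma>0$ for all irreducible curves $\Gamma$. Kodaira vanishing: $H^i(K_S+D)=0$ for $i>0$ and $D$ ample.

**Lemma 8.** If $B_1,\dots,B_m$ are negative definite and $(\sum c_iB_i)\cdot B_j\le0$ for all $j$, then all $c_i\ge0$.

*Proof.* Let $c_i=c_i^+-c_i^-$ be the positive and negative parts and $Y^\pm=\sum c_i^\pm B_i$. These have no common component, so $Y^+\cdot Y^-\ge0$. Then $0\ge(Y^+-Y^-)\cdot Y^-\ge-(Y^-)^2\ge0$, so $(Y^-)^2=0$ and $Y^-=0$. $\square$

## 11. The invariant ring as functions with bounded poles on a surface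

**Step 1 (the field of degree-zero quotients).** This step produces the surface. Products of nonzero elements are nonzero, so the degrees occurring in $R$ form a semigroup, which generates $\mathbb Z$. So there is a quotient $t$ of homogeneous elements of $R$ of degree $1$. Let $Q_0$ be the field of degree-$0$ quotients of homogeneous elements. Every homogeneous $f$ of degree $d$ is $(f/t^d)t^d$ with $f/t^d\in Q_0$, so $\operatorname{Frac}R=Q_0(t)$; by the grading $t$ is transcendental over $Q_0$, so $\operatorname{trdeg}Q_0=2$. As a subfield of $K(V)$ containing $K$, $Q_0$ is finitely generated over $K$. From $R=K[V]\cap\operatorname{Frac}R$,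
$$R_d=\{\varphi t^d:\ \varphi\in Q_0,\ \varphi t^d\in K[V]\}.\tag{5}$$
Let $S$ be a smooth projective surface with $K(S)=Q_0$, and $\pi:V\dashrightarrow S$ the induced dominant rational map. (The blow-up $\pi$ of Section 1 is no longer needed.) As $V$ is normal and $S$ projective, $\pi$ is defined on an open $V^\circ$ with complement of codimension $\ge2$. For an irreducible polynomial $p$ let $Z_p=\{p=0\}$, with valuation $v_p$. The centre of $v_p|_{Q_0}$ on $S$ is the image under $\pi$ of the generic point of $Z_p$; we also call its closure the centre. The condition $\varphi t^d\in K[V]$ is $v_p(\varphi)+d\,v_p(t)\ge0$ for all $p$, and we want to read it on $S$.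

**Step 2 (no centre is a closed point, after blowing up).** For example, under $(x,y)\mapsto(a,b)=(x,xy)$ the line $x=0$ is contracted to the origin. After the origin is blown up, it dominates the exceptional curve, since $b/a=y$ is not constant on it. The general case is similar.

The set $\{u\in V^\circ:\dim_u\pi^{-1}(\pi(u))\ge n-1\}$ is closed by semicontinuity of fiber dimension. It is a proper subset, since the general fiber has dimension $n-2$. If $Z_p$ is contracted to a point, then $Z_p\cap V^\circ$, irreducible of dimension $n-1$, is one of its finitely many components. So only finitely many $Z_p$ are contracted. For such $p$, $v_p|_{Q_0}$ is a discrete valuation, nontrivial because it is positive on the maximal ideal of the image point. The residue field of $v_p$ has transcendence degree $n-1$. Its transcendence degree over the residue field of $v_p|_{Q_0}$ is at most $\operatorname{trdeg}K(V)/Q_0=n-2$, because elements with algebraically independent residues are algebraically independent. So the residue field of $v_p|_{Q_0}$ has transcendence degree at least $1$ over $K$.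 The valuation is thus divisorial, and finitely many blow-ups of its centres turn the centre into a curve (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Lemma 2.45). Blowing up points keeps $S$ smooth, and centres that are curves remain curves with the same valuation. Centres on a blow-up map onto centres below, so no new contracted $Z_p$ appear. After doing this for each contracted $Z_p$ and replacing $S,\pi,V^\circ$, every $v_p$ has as centre either

* the generic point of $S$, and then $v_p|_{Q_0}$ is trivial; or
* a curve $C$, and then $v_p|_{Q_0}=e_p\operatorname{ord}_C$ with an integer $e_p\ge1$, because $\mathcal O_{S,C}$ is a discrete valuation ring and so is maximal under domination.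

**Step 3 (which curves impose conditions).** For a curve $C\subset S$ let $\mathcal P(C)$ be the set of $p$ (up to scalars) with centre $C$. The sets $Z_p\cap V^\circ$ with $p\in\mathcal P(C)$ are components of the proper closed subset $\pi^{-1}(C)$ of $V^\circ$, so $\mathcal P(C)$ is finite. The image of $\pi$ contains a nonempty open $S_0$. Suppose $C\cap S_0\ne\emptyset$. Since $C$ has a local equation on $S$, all components of $\pi^{-1}(C)$ have dimension $n-1$. Since $C\cap S_0$ is dense in $C$ and lies in the image, one of them dominates $C$; its closure in $V$ is some $Z_p$, so $\mathcal P(C)\neq\emptyset$. Only finitely many curves miss $S_0$, so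
$$\mathcal B=\{C:\mathcal P(C)=\emptyset\}=\{B_1,\dots,B_m\}$$
is finite. In the example above, after the blow-up, the strict transform of $a=0$ is such a curve: the image is the chart with coordinates $(a,b/a)=(x,y)$, which misses it.

For $C\notin\mathcal B$ put $\delta_C=\min_{p\in\mathcal P(C)}v_p(t)/e_p$. This is $0$ for almost all $C$, since $v_p(t)\neq 0$ for only finitely many $p$. For $d\ge0$, the conditions from all $p\in\mathcal P(C)$ together say $\operatorname{ord}_C\varphi+d\,\delta_C\ge0$. If $p$ has the generic point as centre, the condition is $d\,v_p(t)\ge0$. It holds automatically: a nonzero $\varphi t^{d'}\in R_{d'}$ with $d'>0$ gives $d'v_p(t)\ge0$. Hence for $d\ge0$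
$$R_d\cong\{\varphi\in K(S):\ \operatorname{ord}_C\varphi+d\,\delta_C\ge0\ \text{ for all }C\notin\mathcal B\}.\tag{6}$$
Let $\Delta=\sum_{C\notin\mathcal B}\delta_CC$, a $\mathbb Q$-divisor.

One would like to say that $R_d=H^0(S,\lfloor d\Delta\rfloor)$. This fails as it stands: (6) puts no condition along the $B_j$, where poles of any order are allowed. The next steps show that the $B_j$ are negative definite, and that this bounds the poles after all.

**Step 4 ($B_1,\dots,B_m$ are negative definite).** The reason is that otherwise $\dim R_d$ would be infinite for some $d$. As $R$ is generated by homogeneous elements and $R_0=K$, there are three algebraically independent homogeneous elements of positive degree; after taking powers, they have a common degree $d_0$. Call them $f_i=\varphi_it^{d_0}$, $i=0,1,2$. By (6) the $\varphi_i$ are sections of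
$$M:=\lfloor d_0\Delta\rfloor+N_0\sum B_j\qquad\text{for }N_0\gg0.$$
Since $f_0,f_1/f_0,f_2/f_0$ generate $K(f_0,f_1,f_2)$, the quotients $\varphi_1/\varphi_0,\varphi_2/\varphi_0$ are algebraically independent. So the monomials of degree $k$ in the $\varphi_i$ are linearly independent, $h^0(kM)\ge\binom{k+2}2$, and $M$ is big by (F3). Fix $k\ge1$ with $kM\sim H+E$, $H$ ample, $E\ge0$.

Suppose the $B_j$ are not negative definite. Then there is a nonzero integral $Y=\sum c_jB_j$ with $Y^2\ge0$: either the form takes a positive value at a real vector, hence at a rational one nearby, or it is negative semidefinite with a nonzero radical, which is a rational subspace. Clear denominators. Write $Y=Y^+-Y^-$ with $Y^\pm\ge0$ without common components. Then $(Y^+)^2+(Y^-)^2\ge2Y^+\cdot Y^-\ge0$. If one of $Y^\pm$ is zero, the other has square $Y^2\ge0$; if both are nonzero, at least one has square $\ge0$. So there is a nonzero effective $B'$ supported on $\bigcup B_j$ with $B'^2\ge0$.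

Let $B'=P'+N'$ be its Zariski decomposition. If $P'=0$, then $B'=N'$ is a nonzero combination of negative definite curves and $B'^2<0$, which is absurd. So, after scaling, $P'$ is a nonzero nef effective integral divisor supported on $\bigcup B_j$. For $m'\ge0$ and $u\ge1$, adding $m'P'$ does not change the conditions along curves outside $\mathcal B$, and $uk\lfloor d_0\delta_C\rfloor\le ukd_0\delta_C$. So by (6)
$$\dim R_{ukd_0}\ge h^0(ukM+m'P')\ge h^0(uH+m'P').$$
For $m'\gg0$, $h^2(uH+m'P')=h^0(K_S-uH-m'P')=0$, because $H\cdot P'>0$ makes the intersection with $H$ negative. By (F1),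
$$\chi(uH+m'P')=\tfrac12m'^2P'^2+m'\big(uH\cdot P'-\tfrac12K_S\cdot P'\big)+\text{const},$$
where the constant does not depend on $m'$. Here $P'^2\ge0$ since $P'$ is nef. Fix $u$ so large that the coefficient of $m'$ is positive. Then $\dim R_{ukd_0}\ge\chi(uH+m'P')\to\infty$ as $m'\to\infty$, contradicting $\dim R_{ukd_0}<\infty$.

**Step 5 ($R_d\cong H^0(S,\lfloor dD\rfloor)$).** We choose coefficients along the $B_j$ that cost nothing. By Step 4 the intersection matrix of the $B_j$ is invertible over $\mathbb Q$, so there is a $\mathbb Q$-divisor $\Theta=\sum\vartheta_jB_j$ such that $D:=\Delta+\Theta$ satisfies $D\cdot B_j=0$ for all $j$. Let $\varphi\ne0$ be as in (6), and write $\operatorname{div}\varphi+dD=M'+\sum c_jB_j$, with $M'\ge0$ containing no $B_j$. Intersecting with $B_i$ gives $(\sum c_jB_j)\cdot B_i=-M'\cdot B_i\le0$, so all $c_j\ge0$ by Lemma 8. So $\operatorname{div}\varphi+dD\ge0$. Conversely, $\operatorname{div}\varphi+dD\ge0$ implies the conditions in (6). Hence $R_d\cong H^0(S,\lfloor dD\rfloor)$ for all $d\ge0$.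

**Step 6 ($R_d\cong H^0(S,\lfloor dP\rfloor)$ with $P$ nef and big).** The monomials of degree $k$ in $f_0,f_1,f_2$ give $\dim R_{kd_0}\ge\binom{k+2}2$. So $D$ is big by (F3). Let $D=P+N$ be its Zariski decomposition, $N=\sum\nu_iN_i$. If $Y:=\operatorname{div}\varphi+dD\ge0$, write $Y=Y'+\sum c_iN_i$ with $Y'\ge0$ containing no $N_i$. Since $Y\cdot N_j=dD\cdot N_j=dN\cdot N_j$,
$$\Big(\sum_i(c_i-d\nu_i)N_i\Big)\cdot N_j=-Y'\cdot N_j\le0,$$
so $c_i\ge d\nu_i$ by Lemma 8, and $\operatorname{div}\varphi+dP=Y-dN\ge0$. Conversely $dP\le dD$. Hence $R_d\cong H^0(S,\lfloor dP\rfloor)$.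

Let $e\ge1$ be such that $A:=eP$ is integral. Then $A$ is nef, and $h^0(kd_0A)=\dim R_{ekd_0}\ge\binom{ek+2}2$, so $A$ is big by (F3). With $F_j=\lfloor jP\rfloor$,
$$\dim R_{ek+j}=h^0(S,kA+F_j)\qquad(0\le j<e,\ k\ge0).\tag{7}$$

## 12. The function $k\mapsto h^0(kA+F)$ for $A$ nef and big

**Proposition 9.** For $A$ nef and big and $F$ any divisor on $S$, $h^0(kA+F)$ is, for $k\gg0$, a polynomial in $k$ plus a periodic function of $k$.

This is an argument of Cutkosky–Srinivas (*Ann. of Math.* 137 (1993)). If $A$ were ample, vanishing would give a polynomial at once. What obstructs this are the curves on which $A$ has degree $0$; we isolate their contribution. Fix $bA\sim H+Y$ with $b\ge1$, $H$ very ample, $Y\ge0$. Note that $A^2>0$: indeed $bA\cdot H=H^2+Y\cdot H>0$, and $bA^2=A\cdot H+A\cdot Y\ge A\cdot H>0$.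

**Step 1 (the curves of degree zero).** If $A\cdot\Gamma=0$ for an irreducible curve $\Gamma$, then $Y\cdot\Gamma=-H\cdot\Gamma<0$, so $\Gamma\subset\operatorname{Supp}Y$. So there are finitely many such curves $\Gamma_1,\dots,\Gamma_l$. They are negative definite: a real combination $B=B^+-B^-$ of them lies in $A^\perp$, so by (F5) $B^2\le0$, with equality only if $B\equiv0$. In that case $(B^+)^2=B^+\cdot B^-\ge0$, so $(B^+)^2=0$ and $B^+\equiv0$ by (F5) again; then $H\cdot B^+=0$ forces $B^+=0$. Likewise $B^-=0$.

**Step 2 (correcting $F$ along them).** We want an effective $Z$ supported on $\bigcup\Gamma_i$ such that $J:=F-K_S-Z$ has $J\cdot\Gamma_i>0$ for all $i$. If $l=0$ take $Z=0$. If $l>0$, solve $Z'\cdot\Gamma_i=-1$ for all $i$ over $\mathbb Q$ and clear denominators; $Z'$ is effective by Lemma 8. A large multiple $Z$ of $Z'$ works, because $J\cdot\Gamma_i=(F-K_S)\cdot\Gamma_i-Z\cdot\Gamma_i$.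

**Step 3 ($kA+J$ is ample for $k\gg0$).** Choose $g\ge1$ with $gH+J$ ample. Let $\Gamma\not\subset\operatorname{Supp}Y$ be an irreducible curve. For $k\ge gb$,
$$(kA+J)\cdot\Gamma=(k-gb)A\cdot\Gamma+gY\cdot\Gamma+(gH+J)\cdot\Gamma>0 .$$
There remain the finitely many $\Gamma\subset\operatorname{Supp}Y$. If $A\cdot\Gamma>0$, the product is positive for $k\gg0$. If $A\cdot\Gamma=0$, then $\Gamma$ is some $\Gamma_i$ and the product is $J\cdot\Gamma_i>0$. Finally $(kA+J)^2>0$ for $k\gg0$, since $A^2>0$. By (F7), $kA+J$ is ample.

**Step 4 (splitting off a polynomial).** By (F7), $H^i(S,kA+F-Z)=H^i(S,K_S+kA+J)=0$ for $i>0$ and $k\gg0$. The sequence $0\to\mathcal O(kA+F-Z)\to\mathcal O(kA+F)\to\mathcal O_Z(kA+F)\to0$ gives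
$$h^0(kA+F)=\chi(kA+F-Z)+h^0\big(Z,\mathcal O_Z(kA+F)\big)\qquad(k\gg0).$$
The first term is a polynomial in $k$ by (F1). If $Z=0$ we are done.

**Step 5 (jumping loci in a Picard group).** Let $Z\ne0$, a projective curve, possibly non-reduced or disconnected. The bundle $\mathcal O_Z(A)$ has degree $0$ on every component. So it is a point $\xi\in\operatorname{Pic}^0_Z(K)$, where $\operatorname{Pic}^0_Z$ is a smooth connected commutative algebraic group whose $K$-points are the line bundles of degree $0$ on all components (Bosch–Lütkebohmert–Raynaud, *Néron Models*, §8.2–8.4 and Cor. 9.2/13). For example, for the nodal curve $C$ of Section 1 these bundles are classified by the ratio of values at $0$ and $\infty$, which is the product of primes computed in Lemma 1. Put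
$$W_j=\{\eta\in\operatorname{Pic}^0_Z(K):\ h^0(Z,\eta\otimes\mathcal O_Z(F))\ge j\}.$$
We claim that $W_j$ is closed, and empty for $j\gg0$. The Picard functor is the fppf sheaf attached to $T\mapsto\operatorname{Pic}(Z\times T)$. So there is a faithfully flat morphism of finite type $T\to\operatorname{Pic}^0_Z$ with a line bundle on $Z\times T$ inducing it. By semicontinuity, the points $\tau\in T(K)$ whose line bundle, twisted by $\mathcal O_Z(F)$, has at least $j$ independent sections form a closed set, and this set is the preimage of $W_j$. It is empty for $j\gg0$, because an upper semicontinuous function on a noetherian space is bounded. The map $T(K)\to\operatorname{Pic}^0_Z(K)$ is surjective because $K=\bar K$, and open because flat morphisms of finite type are open. So the complement of $W_j$, the image of an open set, is open, and $W_j=\emptyset$ for $j\gg0$.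

**Step 6 (periodicity).** We use the Skolem–Mahler–Lech theorem for translations on algebraic groups in characteristic $0$, a special case of Bell–Ghioca–Tucker (*Amer. J. Math.* 132 (2010), Thm 1.3), on étale endomorphisms of quasi-projective varieties: the set $\{k\ge0:k\xi\in W_j\}$ is a finite union of arithmetic progressions and points. That theorem is stated over $\mathbb C$. It applies because $\operatorname{Pic}^0_Z$, $\xi$ and the $W_j$ are defined over a finitely generated extension of $\mathbb Q$, which embeds in $\mathbb C$, and whether $k\xi\in W_j$ does not depend on the field over which one asks. In the simplest case $\operatorname{Pic}^0_Z=\mathbb G_m$ and $W=\{1\}$ the set is $\{k:\xi^k=1\}$, which is $\{0\}$ or a progression. Hence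
$$h^0\big(Z,\mathcal O_Z(kA+F)\big)=\sum_{j\ge1}\mathbf 1[k\xi\in W_j],$$
a finite sum, is eventually periodic in $k$. This proves Proposition 9. $\square$

**End of the proof that $r=3$ implies rationality.** By (7),
$$H(R,q)=\sum_{j<e}q^j\sum_{k\ge0}h^0(kA+F_j)\,q^{ek}.$$
By Proposition 9 each inner sum is, up to a polynomial in $q$, the generating function of a polynomial plus a periodic function, so it is rational. Undoing the rescaling replaces $q$ by $q^g$. Together with the case $r\le2$, this proves the first statement of Theorem B.

## 13. Every transcendence degree from four on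

It remains to produce non-rational series for all $r\ge4$. For $r=4$ take Theorem A. For $r>4$ add $r-4$ trivial one-dimensional summands to $V$. The invariant ring becomes a polynomial ring in $r-4$ variables of degree $1$ over $K[V]^G$, so its transcendence degree is $r$, and the Hilbert series is multiplied by $(1-q)^{-(r-4)}$, which preserves non-rationality. So over every field of characteristic $0$, non-rational Hilbert series of invariant algebras of transcendence degree $r$ exist precisely when $r\ge4$. $\blacksquare$
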